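\title{Integral bounds on holomorphic sectional curvature: rational connectedness and blow-ups}

\begin{abstract}
Let $(M,\omega)$ be a compact connected K\"ahler manifold, and let $H_{\min}$ and $H_{\max}$ be the pointwise minimum and maximum of its holomorphic sectional curvature. We prove that $\int_M H_{\min}\,\omega^n>0$ forces $M$ to be projective and rationally connected. In contrast, in every dimension $n\ge2$ there are projective manifolds with $\int_M H_{\max}\,\omega^n<0$ whose canonical bundle is not nef. The positive result rests on an integral inequality for the foliation defined by a closed decomposable holomorphic form, or by a rational map onto a base with pseudoeffective canonical bundle. The same inequality gives a sharp version for averages of the curvature over $k$-planes and describes the borderline case $\int_M H_{\min}\,\omega^n=0$.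
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(M,\omega)$ be a compact connected K\"ahler manifold of complex dimension $n\ge1$ with curvature tensor $R$, the sign being chosen so that the Fubini--Study metric is positively curved. The holomorphic sectional curvature of a vector $0\ne X\in T^{1,0}_xM$ is
\[
H(X)=\frac{R(X,\bar X,X,\bar X)}{|X|^4}.
\]
It depends only on the complex line spanned by $X$. Its extreme values at each point define two continuous functions on $M$,
\[
H_{\min}(x)=\min_{0\ne X\in T^{1,0}_xM}H(X),\qquad H_{\max}(x)=\max_{0\ne X\in T^{1,0}_xM}H(X).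
\]
This paper asks what the averages of these two functions say about the complex geometry of $M$.

For a curve they say everything. If $n=1$, then $H_{\min}=H_{\max}=H$ and $H\omega$ is the Ricci form, so the Gauss--Bonnet theorem reads
\begin{equation}\label{eq:GB}
\int_M H\,\omega=2\pi\,(2-2\operatorname{genus}(M))=-2\pi\deg K_M .
\end{equation}
The integral is positive exactly when $M=\mathbb P^1$, negative exactly when $K_M$ is ample, and nonpositive exactly when $K_M$ is nef. In higher dimension the following is known for the Ricci curvature: if the smallest eigenvalue of $\operatorname{Ric}(\omega)$ with respect to $\omega$ has positive integral over $M$, then $H^{p,0}_{\bar\partial}(M)=0$ for $p=1,\dots,n$, and $M$ is projective and rationally connected. Fan, Wang, Yang and Yau \cite{FWYY} posed the corresponding problem for holomorphic sectional curvature.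
\begin{enumerate}
\item[(Q1)] Does $\int_MH_{\min}\,\omega^n>0$ imply that $M$ is projective and rationally connected?
\item[(Q2)] Does $\int_MH_{\max}\,\omega^n<0$ (respectively $\le0$) imply that $K_M$ is ample (respectively nef)?
\end{enumerate}
By \eqref{eq:GB} all three implications hold for $n=1$, and the two questions look like mirror images. Their answers nevertheless differ.

\begin{theorem}\label{thm:A}
Let $(M,\omega)$ be a compact connected K\"ahler manifold of dimension $n\ge1$. If $\int_MH_{\min}\,\omega^n>0$, then $M$ is projective and rationally connected.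
\end{theorem}

\begin{theorem}\label{thm:B}
For every $n\ge2$ there is a projective manifold $M$ of dimension $n$ with a K\"ahler metric $\omega$ such that $\int_MH_{\max}\,\omega^n<0$ and $K_M$ is not nef.
\end{theorem}

An ample bundle is nef, so for $n\ge2$ both implications in (Q2) fail. The reason is visible on a single curve. If $\ell\subset M$ is a smooth rational curve, then \eqref{eq:GB} for the induced metric, together with the fact that $H$ does not increase on complex submanifolds, gives $4\pi\le\int_\ell H_{\max}\,\omega$. So $H_{\max}\le0$ at every point excludes such a curve. But for $n\ge2$ a curve has measure zero, and the positive curvature that it requires can be concentrated on a set of small volume. Blowing up a point does this, and it destroys the nefness of the canonical bundle. The conclusion in (Q1), on the other hand, survives blowing up, and its failure is witnessed by an object that lives on a dense open set: a holomorphic form or a fibration.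

The proof of Theorem~\ref{thm:A} uses $H$ only through its averages over subspaces. For $1\le k\le n$ let $s_k(x)$ be the minimum, over the $k$-dimensional subspaces $V\subset T^{1,0}_xM$, of the mean of $H$ over the unit sphere of $V$. These functions are continuous, $s_1=H_{\min}$, and $s_n=\frac{2}{n(n+1)}\operatorname{tr}_\omega\operatorname{Ric}$ is a multiple of the scalar curvature (Lemma~\ref{lem:average}). Moreover
\begin{equation}\label{eq:monotone}
s_1\le s_2\le\dots\le s_n ,
\end{equation}
because, by unitary invariance, the mean of $H$ over the unit sphere of $V$ is the average of its means over the unit spheres of the $k$-planes contained in $V$. A form of degree $p$ is called \emph{decomposable} at a point if it is a wedge product of $p$ one-forms there. The MRC fibration is recalled in Section~\ref{sec:background}.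

\begin{theorem}\label{thm:C}
Let $(M,\omega)$ be a compact connected K\"ahler manifold of dimension $n$, and suppose that $\int_Ms_k\,\omega^n>0$ for some $1\le k\le n$.
\begin{enumerate}
\item[(a)] Every holomorphic $p$-form with $p\ge k$ that is decomposable wherever it is nonzero vanishes identically. If $k\le2$, then $M$ is projective.
\item[(b)] If $M$ is projective, then every dominant rational map from $M$ to a smooth projective variety $Y$ with $\dim Y\ge k$ has $Y$ uniruled. Hence the base of the MRC fibration of $M$ has dimension at most $k-1$.
\end{enumerate}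
The bound in \textup{(b)} is sharp for every $k$.
\end{theorem}

Flat tori have $H\equiv0$ and contain no rational curve, so the strict inequality in Theorem~\ref{thm:A} cannot be relaxed. A flat factor is the only obstruction.

\begin{theorem}\label{thm:D}
Let $(M,\omega)$ be a compact connected K\"ahler manifold of dimension $n\ge2$, and suppose that $M$ is not both projective and rationally connected. Then $\int_MH_{\min}\,\omega^n\le0$. Equality holds if and only if $H\ge0$ everywhere and the universal cover splits holomorphically and isometrically as $\tilde M=M'\times\mathbb C^p$ with some $p\ge1$ and $\mathbb C^p$ flat; in that case $H_{\min}\equiv0$. If moreover $M$ is projective, one may take $M'$ to be a compact rationally connected manifold (possibly a point).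
\end{theorem}

For $n=1$, under the same hypothesis, \eqref{eq:GB} shows that equality holds exactly when $M$ has genus one, whatever the metric.

Section~\ref{sec:bochner} computes the complex Hessian of $\log|\eta|^2$ for a decomposable holomorphic form $\eta$ and proves the main inequality for a nowhere vanishing one-form on a surface. Section~\ref{sec:parts} proves the inequality in a form that allows zeros and singularities in codimension two, and Section~\ref{sec:situations} applies it to forms and to fibrations. Theorems~\ref{thm:A} and~\ref{thm:C} follow in Section~\ref{sec:positive} and Theorem~\ref{thm:D} in Section~\ref{sec:borderline}. Section~\ref{sec:blowup}, on Theorem~\ref{thm:B}, uses only Section~\ref{sec:background}.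

\section{Conventions and background}\label{sec:background}

Throughout, $(M,\omega)$ is a compact connected K\"ahler manifold of dimension $n$, and $C,c$ denote positive constants that may change from line to line.

\subsection{Forms and curvature}
We write $\omega=i\sum g_{j\bar k}\,dz^j\wedge d\bar z^k$ and $|X|^2=\sum g_{j\bar k}X^j\bar X^k$, and we put $\omega^{[k]}=\omega^k/k!$, $\omega^{[-1]}=0$ and $dV=\omega^{[n]}$. Let $e_1,\dots,e_n$ be a local unitary frame of $T^{1,0}M$ with dual coframe $e^1,\dots,e^n$. For a real $(1,1)$-form $\alpha=i\sum\alpha_{j\bar k}\,e^j\wedge\bar e^k$ put $\alpha(X,\bar X)=\sum\alpha_{j\bar k}X^j\bar X^k$ and $\operatorname{tr}_\omega\alpha=\sum_j\alpha_{j\bar j}$; then $\alpha\wedge\omega^{[n-1]}=\operatorname{tr}_\omega\alpha\;dV$, and $\alpha\ge0$ means $\alpha(X,\bar X)\ge0$ for all $X$. Forms of type $(p,0)$ are normed so that $e^1\wedge\dots\wedge e^p$ has length one. Reordering factors gives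
\begin{equation}\label{eq:reorder}
i^{p^2}\,e^1\wedge\dots\wedge e^p\wedge\bar e^1\wedge\dots\wedge\bar e^p=(i\,e^1\wedge\bar e^1)\wedge\dots\wedge(i\,e^p\wedge\bar e^p).
\end{equation}

The Chern connection $D$ coincides with the Levi-Civita connection. Its curvature is $R(X,\bar Y,Z,\bar W)=\langle R(X,\bar Y)Z,W\rangle$, with components $R_{i\bar jk\bar l}=-\partial_i\partial_{\bar j}g_{k\bar l}+\sum g^{a\bar b}\,\partial_ig_{k\bar b}\,\partial_{\bar j}g_{a\bar l}$. It is symmetric in $X,Z$ and in $Y,W$, and $\overline{R(X,\bar Y,Z,\bar W)}=R(Y,\bar X,W,\bar Z)$. The Ricci form is $\operatorname{Ric}=-i\partial\bar\partial\log\det(g_{j\bar k})$, and $\operatorname{Ric}(X,\bar X)=\sum_jR(X,\bar X,e_j,\bar e_j)$. We use the following standard facts.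
\begin{enumerate}
\item[(H1)] \emph{Polarization.} If $H=0$ on a subspace $V\subset T_x^{1,0}M$, then $R(X,\bar Y,Z,\bar W)=0$ for all $X,Y,Z,W\in V$.
\item[(H2)] \emph{Submanifolds.} If $S$ is a complex submanifold with the induced metric and $X$ is tangent to $S$, then $H^S(X)\le H(X)$; the difference is the squared norm of the second fundamental form on $(X,X)$, divided by $|X|^4$.
\item[(H3)] \emph{Products and scaling.} For a product metric, $R(X,\bar X,X,\bar X)$ is the sum of the same expressions for the components of $X$. Multiplying $g$ by $c>0$ multiplies $R_{i\bar jk\bar l}$ by $c$.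
\item[(H4)] \emph{Fubini--Study.} The metric $\omega_{FS}=i\partial\bar\partial\log|z|^2$ on a projective space of positive dimension, with homogeneous coordinates $z$, has $H\equiv2$.
\item[(H5)] \emph{Schur's theorem} \cite[IX.7.5]{KN}. If $n\ge2$ and $H_{\min}=H_{\max}$ at every point, then $H$ is a constant.
\end{enumerate}

\begin{lemma}\label{lem:average}
Let $V\subset T_x^{1,0}M$ have dimension $p$ and unitary basis $e_1,\dots,e_p$. The mean of $H$ over the unit sphere of $V$ is $\frac{2}{p(p+1)}\sum_{i,j\le p}R(e_i,\bar e_i,e_j,\bar e_j)$.
\end{lemma}

\begin{proof}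
For $p=1$ there is nothing to prove, so let $p\ge2$. Rotating each coordinate by a phase shows that the mean of $X^i\bar X^jX^k\bar X^l$ vanishes unless $(j,l)=(i,k)$ or $(j,l)=(k,i)$. Let $a$ be the mean of $|X^1|^4$ and $b$ the mean of $|X^1|^2|X^2|^2$. The function $|X^1+X^2|^4/4$ has mean $(2a+4b)/4$, and by unitary invariance this equals $a$; so $a=2b$. From $|X|^4=1$ we get $pa+p(p-1)b=1$, so $b=1/(p(p+1))$. The mean of $X^i\bar X^jX^k\bar X^l$ is therefore $b\,(\delta_{ij}\delta_{kl}+\delta_{il}\delta_{kj})$, and the mean of $H$ is $b\sum_{i,k}(R_{i\bar ik\bar k}+R_{i\bar kk\bar i})=2b\sum_{i,k}R_{i\bar ik\bar k}$.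
\end{proof}

Twice we shall regularize a logarithm. If $h>0$ is smooth and $\delta>0$, then $i\partial\bar\partial h=h\,i\partial\bar\partial\log h+h\,i\partial\log h\wedge\bar\partial\log h$, and hence
\begin{equation}\label{eq:reg}
i\partial\bar\partial\log(h+\delta)=\frac{h}{h+\delta}\,i\partial\bar\partial\log h+\frac{\delta h}{(h+\delta)^2}\,i\partial\log h\wedge\bar\partial\log h\ \ge\ \frac{h}{h+\delta}\,i\partial\bar\partial\log h .
\end{equation}

\subsection{Algebraic geometry}
A \emph{rational curve} is the image of a nonconstant holomorphic map from $\mathbb P^1$. A smooth projective variety is \emph{uniruled} if a rational curve passes through a general point, and \emph{rationally connected} if it is a point or two general points lie on a rational curve. A line bundle on a compact K\"ahler manifold is \emph{nef} if its first Chern class lies in the closure of the K\"ahler cone; a nef bundle has nonnegative degree on every curve. A line bundle on a smooth projective variety is \emph{pseudoeffective} if its numerical class lies in the closure of the cone spanned by effective divisors, and \emph{big} if it lies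 in the interior of that cone.
\begin{enumerate}
\item[(A1)] On a compact K\"ahler manifold holomorphic forms are closed. A compact K\"ahler manifold with $H^0(M,\Omega^2)=0$ is projective (Kodaira).
\item[(A2)] The sum of a pseudoeffective and an ample line bundle is big, and some positive power of a big line bundle has a nonzero section.
\item[(A3)] A rational map $\pi$ from a smooth projective variety $M$ to $\mathbb P^K$ is holomorphic outside an analytic set $I$ of codimension at least $2$, its indeterminacy locus. Near any point, $\pi=[g_0:\dots:g_K]$ with holomorphic functions $g_j$ whose common zero set is $I$. There are a compact complex manifold $\hat M$ and a holomorphic map $\mu:\hat M\to M$, biholomorphic over $M\setminus I$, such that $\pi\circ\mu$ extends to a holomorphic map $\hat\pi$ on $\hat M$.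
\item[(A4)] \emph{The MRC fibration} (Campana; Koll\'ar--Miyaoka--Mori). A smooth projective $M$ has a dominant rational map $\pi:M\dashrightarrow Y$ that restricts to a proper holomorphic map with connected fibers between nonempty Zariski open sets $M^0\to Y^0$, whose general fibers are rationally connected, and such that a rational curve meeting a very general fiber is contained in it. These properties determine $\pi$ up to birational modification of $Y$, so we take $Y$ smooth and projective. The variety $M$ is rationally connected if and only if $Y$ is a point.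
\item[(A5)] The base $Y$ of the MRC fibration is not uniruled \cite{GHS}.
\item[(A6)] A smooth projective variety that is not uniruled has pseudoeffective canonical bundle \cite{BDPP}.
\item[(A7)] A rationally connected manifold is simply connected.
\end{enumerate}

\section{Decomposable forms and the model case}\label{sec:bochner}

Let $\eta$ be a nowhere vanishing decomposable holomorphic $p$-form on an open set $U\subset M$, with $1\le p\le n$. Its kernel $F=\{X:\iota_X\eta=0\}$ is a holomorphic subbundle of $T^{1,0}U$ of rank $n-p$; let $Q=F^\perp$, of rank $p$. We use \emph{adapted} unitary frames, with $e_1,\dots,e_p\in Q$ and $e_{p+1},\dots,e_n\in F$. The $p$ factors of $\eta$ span the annihilator of $F$, and so do $e^1,\dots,e^p$; hence $\eta=\lambda\,e^1\wedge\dots\wedge e^p$. For a real $(1,1)$-form $\alpha$ and a real function $u$ put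
\[
\operatorname{tr}_Q\alpha=\sum_{j\le p}\alpha_{j\bar j},\qquad\operatorname{tr}_F\alpha=\sum_{j>p}\alpha_{j\bar j},\qquad|\partial_Fu|^2=\sum_{j>p}|e_ju|^2=\operatorname{tr}_F(i\partial u\wedge\bar\partial u),
\]
and let $\theta=i\partial\bar\partial\log|\eta|^2$.

\begin{lemma}\label{lem:bochner}
For $X\in T^{1,0}U$,
\begin{equation}\label{eq:bochner}
\theta(X,\bar X)=\sum_{i\le p}R(X,\bar X,e_i,\bar e_i)+\frac{|(D_X\eta)^\perp|^2}{|\eta|^2},
\end{equation}
where $\perp$ denotes the component orthogonal to $\eta$. Hence $\theta\ge-C_1\omega$ with $C_1$ depending only on $(M,\omega)$, and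
\begin{equation}\label{eq:trQ}
\operatorname{tr}_Q\theta\ \ge\ \sum_{i,j\le p}R(e_i,\bar e_i,e_j,\bar e_j)\ \ge\ \frac{p(p+1)}2\,s_p\ \ge\ \frac{p(p+1)}2\,H_{\min}.
\end{equation}
\end{lemma}

\begin{proof}
Let $\eta$ be a nowhere vanishing holomorphic section of a Hermitian holomorphic bundle $E$ with Chern connection $D$ and curvature $R^E$. Then $\partial_X|\eta|^2=\langle D_X\eta,\eta\rangle$ and $\partial_X\partial_{\bar X}|\eta|^2=|D_X\eta|^2-\langle R^E(X,\bar X)\eta,\eta\rangle$, so
\[
\partial_X\partial_{\bar X}\log|\eta|^2=-\frac{\langle R^E(X,\bar X)\eta,\eta\rangle}{|\eta|^2}+\frac{|D_X\eta|^2}{|\eta|^2}-\frac{|\langle D_X\eta,\eta\rangle|^2}{|\eta|^4}.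
\]
The last two terms add up to $|(D_X\eta)^\perp|^2/|\eta|^2$. On $\Omega^1$ the curvature is minus the transpose of the curvature of $T^{1,0}$, so $\langle R^{\Omega^1}(X,\bar X)e^i,e^i\rangle=-R(X,\bar X,e_i,\bar e_i)$. On $\Omega^p$ it acts as a derivation, and the component of $R^{\Omega^p}(X,\bar X)(e^1\wedge\dots\wedge e^p)$ along $e^1\wedge\dots\wedge e^p$ is the sum of these numbers over $i\le p$. This proves \eqref{eq:bochner}. For $C_1$ take $n$ times the maximum of $|R(X,\bar X,Y,\bar Y)|$ over unit vectors $X,Y$ at all points of $M$. Summing \eqref{eq:bochner} over $X=e_1,\dots,e_p$ and using Lemma~\ref{lem:average} with $V=Q$ and then \eqref{eq:monotone} gives \eqref{eq:trQ}.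
\end{proof}

Suppose for the moment that $U=M$. There are two immediate ways to use Lemma~\ref{lem:bochner}, and neither reaches Theorem~\ref{thm:A}. At a point where $|\eta|$ is maximal, $\theta\le0$, and \eqref{eq:trQ} gives $H_{\min}\le0$ at that point; this contradicts $H>0$ everywhere but says nothing about an integral. Alternatively, $\int_M\operatorname{tr}_\omega\theta\,dV=\int_M\theta\wedge\omega^{[n-1]}=0$ by Stokes' theorem, and the full trace of \eqref{eq:bochner} gives $\int_M\sum_{i\le p}\operatorname{Ric}(e_i,\bar e_i)\,dV\le0$. This is an integral statement, but about the Ricci curvature, whose sign $H$ does not control. In dimension two, the tensor with the symmetries of $R$ whose components are $R_{1\bar11\bar1}=1$, $R_{2\bar22\bar2}=9$, $R_{1\bar12\bar2}=R_{1\bar22\bar1}=R_{2\bar11\bar2}=R_{2\bar21\bar1}=-\frac32$ and zero otherwise has $R(X,\bar X,X,\bar X)=(|X^1|^2-3|X^2|^2)^2\ge0$ and $\operatorname{Ric}(e_1,\bar e_1)=-\frac12$.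

What we need is the integral of the \emph{partial} trace $\operatorname{tr}_Q\theta=\operatorname{tr}_\omega\theta-\operatorname{tr}_F\theta$. The point is that $\operatorname{tr}_F\theta$ can be integrated too, since the trace along $F$ is computed by a form that becomes closed after multiplication by $|\eta|^2$.

\begin{example}\label{ex:model}
Let $n=2$, $p=1$, and let $\eta$ be a nowhere vanishing holomorphic one-form on $M$; for instance, $M$ is the product of an elliptic curve $\mathbb C/\Gamma$ with any curve, $\eta=dz$, and $\omega$ is an arbitrary K\"ahler metric. Put $u=\log|\eta|^2$ and $G=i\eta\wedge\bar\eta=e^u\,i\,e^1\wedge\bar e^1$. Then $G$ is closed by (A1), and $\alpha\wedge e^{-u}G=\alpha_{2\bar2}\,dV$ for every real $(1,1)$-form $\alpha$. The form $e^{-u}\,i\bar\partial u\wedge G$ has type $(1,2)$, so its exterior derivative is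
\[
\partial\big(e^{-u}\,i\bar\partial u\wedge G\big)=e^{-u}\big(i\partial\bar\partial u-i\partial u\wedge\bar\partial u\big)\wedge G=\big(\theta_{2\bar2}-|e_2u|^2\big)\,dV .
\]
Stokes' theorem gives $\int_M\theta_{2\bar2}\,dV=\int_M|e_2u|^2\,dV$. Subtracting this from $\int_M(\theta_{1\bar1}+\theta_{2\bar2})\,dV=0$ and inserting \eqref{eq:bochner} with $X=e_1$, we obtain
\[
\int_M\Big(H(e_1)+\frac{|(D_{e_1}\eta)^\perp|^2}{|\eta|^2}+|e_2u|^2\Big)\,dV=0 .
\]
In particular $\int_MH_{\min}\,dV\le0$.
\end{example}

Three things separate this example from the general case. The form $\eta$ may have zeros, where $u$ is singular; we replace $|\eta|^2$ by $|\eta|^2+\varepsilon$, and the identity becomes an inequality in the favorable direction. For rational connectedness there is no global form at hand, only a fibration over a base $Y$ with pseudoeffective canonical bundle; we replace $i\eta\wedge\bar\eta$ by the pullback of a volume form on $Y$ whose curvature is almost nonnegative. And the fibration is only a rational map; we cut off near its indeterminacy locus, which is small enough because it has codimension two.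

\section{Integration by parts along a foliation}\label{sec:parts}

This section isolates the analytic step. We begin with the cutoff functions; $d$ is the Riemannian distance and $B(x,r)$ a geodesic ball.

\begin{lemma}\label{lem:cutoff}
Let $I\subset M$ be a nonempty analytic set of codimension at least $2$. For all small $r>0$ there are smooth functions $\chi_r:M\to[0,1]$ such that, with $C$ independent of $r$,
\begin{enumerate}
\item[(i)] $\chi_r=0$ where $d(\cdot,I)<r$, and $\chi_r=1$ where $d(\cdot,I)\ge3r$;
\item[(ii)] $-Cr^{-2}\omega\le i\partial\bar\partial\chi_r\le Cr^{-2}\omega$;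
\item[(iii)] $i\partial\bar\partial\chi_r$ vanishes outside a set $S_r$ of volume at most $Cr^4$.
\end{enumerate}
\end{lemma}

\begin{proof}
We cover $I$ by few balls of radius comparable to $r$ and multiply bump functions.

\emph{Counting the balls.} The set $I$ has finitely many irreducible components $I_j$. Each has pure dimension $d_j\le n-2$ and finite $2d_j$-dimensional volume. Lelong's lower bound states that a pure $d$-dimensional analytic subset of a neighborhood of a closed Euclidean ball of radius $\sigma$, centered at one of its points, has $2d$-dimensional volume in that ball at least the volume of a ball of radius $\sigma$ in $\mathbb C^d$. Using finitely many charts in which the Riemannian and the Euclidean metrics are uniformly equivalent, we find $c>0$ with $\operatorname{vol}_{2d_j}(I_j\cap B(x,r/2))\ge cr^{2d_j}$ for all $x\in I_j$ and small $r\le1$. For each $j$ choose a maximal subset of $I_j$ whose points are at mutual distance at least $r$. The balls of radius $r/2$ about its points are disjoint, so it has at most $Cr^{-2d_j}\le Cr^{-(2n-4)}$ points. Let $\{x_i\}$ be the union of these sets over $j$.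 By maximality every point of $I$ is at distance less than $r$ from some $x_i$.

\emph{Bounded overlap.} If $y\in B(x_i,3r)$, then $B(x_i,r/2)\subset B(y,4r)$. For fixed $j$ the balls $B(x_i,r/2)$ are disjoint and have volume at least $cr^{2n}$, while $B(y,4r)$ has volume at most $Cr^{2n}$. So $y$ lies in at most $C$ of the balls $B(x_i,3r)$.

\emph{The functions.} Let $\beta:\mathbb R\to[0,1]$ be smooth, equal to $1$ on $(-\infty,4]$ and to $0$ on $[9,\infty)$, and put $\chi_r=\prod_i\big(1-\beta(d(\cdot,x_i)^2/r^2)\big)$. The $i$-th factor vanishes on $B(x_i,2r)$ and equals $1$ outside $B(x_i,3r)$. A point at distance less than $r$ from $I$ lies in some $B(x_i,2r)$, and a point at distance at least $3r$ from $I$ lies in no $B(x_i,3r)$; this is (i). The function $d^2$ is smooth near the diagonal of $M\times M$, so on $B(x_i,3r)$ the function $d(\cdot,x_i)^2$ has gradient of norm at most $6r$ and Hessian bounded by a constant independent of $i$ and $r$. By the chain rule each factor is smooth, with first derivatives $O(r^{-1})$ and second derivatives $O(r^{-2})$. At a given point, at most $C$ factors have a nonzero first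 or second derivative, so the product rule gives $|\nabla^2\chi_r|\le Cr^{-2}$; since $(i\partial\bar\partial\chi_r)(X,\bar X)=\nabla^2\chi_r(X,\bar X)$ on a K\"ahler manifold, this is (ii). For (iii) take $S_r=\bigcup_iB(x_i,3r)$, of volume at most $Cr^{-(2n-4)}r^{2n}=Cr^4$.
\end{proof}

\begin{proposition}\label{prop:parts}
Let $1\le p\le n$. Let $I\subset M$ be empty or an analytic set of codimension at least $2$, let $M^\circ=M\setminus I$, and let $M^*\subset M^\circ$ be open with $M\setminus M^*$ of measure zero. Let $T^{1,0}M^*=Q\oplus F$ be a smooth orthogonal splitting with $Q$ of rank $p$. Let $\Omega$ be a smooth closed $(p,p)$-form on $M^\circ$ that vanishes on $M^\circ\setminus M^*$ and is given on $M^*$, in adapted frames, by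
\[
\Omega=f\,(i\,e^1\wedge\bar e^1)\wedge\dots\wedge(i\,e^p\wedge\bar e^p),\qquad f>0 .
\]
Assume that
\begin{enumerate}
\item[(a)] $\log^+f=\max(\log f,0)$ lies in $L^3(M,dV)$;
\item[(b)] $i\partial\bar\partial\log f\ge\theta-\gamma$ on $M^*$, where $\theta$ and $\gamma$ are continuous real $(1,1)$-forms with $\theta\ge-C_1\omega$ for a constant $C_1\ge0$ and $\gamma\ge0$.
\end{enumerate}
Then
\begin{equation}\label{eq:parts}
\int_{M^*}\big(\operatorname{tr}_Q\theta+|\partial_F\log f|^2\big)\,dV\ \le\ \int_{M^*}\operatorname{tr}_\omega\gamma\;dV .
\end{equation}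
\end{proposition}

The integrand on the left is at least $-pC_1$, so its integral is defined in $(-\infty,\infty]$.

\begin{proof}
We may assume that the right side is finite. Since $\Omega\wedge\omega^{[n-p]}=f\,dV$ on $M^*$, extending $f$ by zero gives a smooth function on $M^\circ$. Put $G=\Omega\wedge\omega^{[n-p-1]}$, which is zero if $p=n$. It is smooth on $M^\circ$ and closed, since $d\Omega=0$ and $d\omega=0$. In $\alpha\wedge G$ only the terms $\alpha_{j\bar j}\,i\,e^j\wedge\bar e^j$ with $j>p$ survive, so
\begin{equation}\label{eq:G}
\alpha\wedge G=f\,\operatorname{tr}_F\alpha\;dV\quad\text{on }M^*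
\end{equation}
for every real $(1,1)$-form $\alpha$.

\emph{Step 1: the trace along $F$.} Fix $0<\varepsilon\le1$, and put $v=\log(f+\varepsilon)$, smooth on $M^\circ$, and $\kappa=fe^{-v}=f/(f+\varepsilon)$, with values in $(0,1)$ on $M^*$. Let $\chi:M\to[0,1]$ be smooth with compact support in $M^\circ$. As in Example~\ref{ex:model}, Stokes' theorem for the $(n-1,n)$-form $\chi e^{-v}\,i\bar\partial v\wedge G$ gives
\[
\int\chi e^{-v}\,i\partial\bar\partial v\wedge G=\int\chi e^{-v}\,i\partial v\wedge\bar\partial v\wedge G+\int i\partial\chi\wedge\bar\partial(e^{-v})\wedge G .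
\]
We have no bound for $\bar\partial(e^{-v})$ near $I$, so we move this derivative onto $\chi$. From $d(e^{-v}\,i\partial\chi\wedge G)=-i\partial\chi\wedge\bar\partial(e^{-v})\wedge G-e^{-v}\,i\partial\bar\partial\chi\wedge G$, the last integral equals $-\int e^{-v}\,i\partial\bar\partial\chi\wedge G$. On $M^*$ we have $\partial v=\kappa\,\partial\log f$, so \eqref{eq:G} yields
\begin{equation}\label{eq:step1}
\int\chi\,i\partial\bar\partial v\wedge e^{-v}G=\int_{M^*}\chi\,\kappa^3|\partial_F\log f|^2\,dV-\int_{M^*}\kappa\,\operatorname{tr}_F(i\partial\bar\partial\chi)\,dV .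
\end{equation}

\emph{Step 2: the complementary trace.} Two integrations by parts, using $d\omega=0$, give $\int\chi\,i\partial\bar\partial v\wedge\omega^{[n-1]}=\int v\,i\partial\bar\partial\chi\wedge\omega^{[n-1]}$. Let $P=\omega^{[n-1]}-e^{-v}G$. Subtracting \eqref{eq:step1},
\begin{equation}\label{eq:step2}
\int\chi\,i\partial\bar\partial v\wedge P+\int_{M^*}\chi\,\kappa^3|\partial_F\log f|^2\,dV=E(\chi),
\end{equation}
where
\[
E(\chi)=\int_{M^*}\big(v\,\operatorname{tr}_\omega(i\partial\bar\partial\chi)+\kappa\,\operatorname{tr}_F(i\partial\bar\partial\chi)\big)\,dV .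
\]
By \eqref{eq:G}, $\alpha\wedge P=[\operatorname{tr}_Q\alpha+(1-\kappa)\operatorname{tr}_F\alpha]\,dV$ on $M^*$. So wedging with $P$ preserves inequalities between real $(1,1)$-forms, and $\gamma\wedge P\le\operatorname{tr}_\omega\gamma\;dV$. By \eqref{eq:reg} and (b), $i\partial\bar\partial v\ge\kappa\theta-\kappa\gamma$ on $M^*$. Inserting this in \eqref{eq:step2}, and recalling that $M\setminus M^*$ has measure zero, we get
\begin{equation}\label{eq:step2b}
\int_{M^*}\chi\,\Phi_\varepsilon\,dV\le\int_{M^*}\operatorname{tr}_\omega\gamma\;dV+E(\chi),
\end{equation}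
with $\Phi_\varepsilon=\kappa^3|\partial_F\log f|^2+\kappa\,[\operatorname{tr}_Q\theta+(1-\kappa)\operatorname{tr}_F\theta]$.

\emph{Step 3: removing the cutoff.} If $I=\emptyset$, take $\chi=1$, so that $E(\chi)=0$. Otherwise take $\chi=\chi_r$ from Lemma~\ref{lem:cutoff}, with $\varepsilon$ fixed. The second term of $E(\chi_r)$ is at most $Cr^{-2}\operatorname{vol}(S_r)\le Cr^2$ in absolute value. For the first, $\log\varepsilon\le v\le\log2+\log^+f$, so $v\in L^3$ by (a), and H\"older's inequality bounds it by $Cr^{-2}\|v\|_{L^3}\operatorname{vol}(S_r)^{2/3}\le Cr^{2/3}$. So $E(\chi_r)\to0$ as $r\to0$. This is where the codimension of $I$ is used: for a hypersurface the volume bound would be $Cr^2$, which only just compensates the factor $r^{-2}$. The functions $\chi_r\Phi_\varepsilon$ are bounded below by $-nC_1$ and converge pointwise to $\Phi_\varepsilon$ on $M^*$, so Fatou's lemma turns \eqref{eq:step2b} into $\int_{M^*}\Phi_\varepsilon\,dV\le\int_{M^*}\operatorname{tr}_\omega\gamma\;dV$.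

\emph{Step 4: removing $\varepsilon$.} As $\varepsilon\to0$ we have $\kappa\to1$ at each point of $M^*$, so $\Phi_\varepsilon\to\operatorname{tr}_Q\theta+|\partial_F\log f|^2$ pointwise, and $\Phi_\varepsilon\ge-nC_1$. Fatou's lemma gives \eqref{eq:parts}.
\end{proof}

\section{Forms and fibrations}\label{sec:situations}

We apply Proposition~\ref{prop:parts} in two situations; in both, $1\le p\le n$.
\begin{enumerate}
\item[(S1)] $\eta\not\equiv0$ is a holomorphic $p$-form on $M$ that is decomposable wherever it is nonzero. It is closed by (A1). Put $I=\emptyset$ and $M^\circ=M$.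
\item[(S2)] $M$ is projective, $\pi:M\dashrightarrow Y$ is a dominant rational map to a smooth projective variety $Y$ of dimension $p$, and $K_Y$ is pseudoeffective. Let $I$ be the indeterminacy locus and $M^\circ=M\setminus I$. Locally on $M^\circ$ let $\eta=\pi^*dy$, where $dy=dy_1\wedge\dots\wedge dy_p$ for local coordinates $y$ on $Y$. This form is holomorphic, closed and decomposable.
\end{enumerate}
Let $M^*\subset M^\circ$ be the open set where $\eta\ne0$, and define $F$, $Q$, $\theta$ on $M^*$ as in Section~\ref{sec:bochner}. In (S2), $M^*$ is the set where $d\pi$ has rank $p$; it is nonempty by Sard's theorem, as $\pi$ is dominant, and $F=\ker d\pi$. A change of the coordinates $y$ multiplies $\eta$ by $J\circ\pi$ with $J$ holomorphic and nowhere zero. The function $\log|J\circ\pi|^2$ is pluriharmonic and is killed by vectors in $F$, so $\theta$ and $|\partial_F\log|\eta|^2|^2$ are well defined on $M^*$.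

In both situations $M^\circ$ is connected and $M^\circ\setminus M^*$ is a proper analytic subset of it. An analytic set is the union of its regular part and an analytic set of lower dimension. Hence
\begin{equation}\label{eq:Z}
Z=M\setminus M^*\ \text{ is closed and a countable union of submanifolds of real codimension}\ge2 .
\end{equation}
In particular $Z$ has measure zero and $M^*$ is dense.

\begin{proposition}\label{prop:key}
In situations \textup{(S1)} and \textup{(S2)},
\begin{equation}\label{eq:key}
\int_{M^*}\Big(\operatorname{tr}_Q\theta+\big|\partial_F\log|\eta|^2\big|^2\Big)\,dV\ \le\ 0 .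
\end{equation}
Consequently $\int_Ms_p\,dV\le0$.
\end{proposition}

In (S2) the natural closed form $\Omega$ is the pullback of a smooth positive volume form $\nu$ on $Y$. Write $\nu=e^\varphi\,i^{p^2}dy\wedge d\bar y$ locally. The form $\Theta(\nu)=i\partial\bar\partial\varphi$ is globally defined; it is the curvature of the metric on $K_Y$ with $|dy|^2=e^{-\varphi}$. It enters hypothesis (b) of Proposition~\ref{prop:parts}, and if we could arrange $\Theta(\nu)\ge0$ we could take $\gamma=0$. Pseudoeffectivity gives less, but enough: a lower bound for $\Theta(\nu)$ that is small away from a divisor and bounded everywhere. Some hypothesis on $K_Y$ is needed: for the identity map of $\mathbb P^1$ we have $\theta=\operatorname{Ric}$, and the left side of \eqref{eq:key} is $4\pi$.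

Fix an embedding $Y\subset\mathbb P^K$, let $A$ be the restriction of the hyperplane bundle with its standard metric $h_A$, and let $\omega_A=\omega_{FS}|_Y>0$ be its curvature form.

\begin{lemma}\label{lem:weights}
Let $K_Y$ be pseudoeffective. There is a constant $C_0\ge0$ with the following property. For every integer $m\ge1$ there is a smooth function $q\ge0$ on $Y$, whose zero set is a proper analytic subset, such that for every $\tau>0$ some smooth positive volume form $\nu$ on $Y$ satisfies
\begin{equation}\label{eq:weights}
\Theta(\nu)\ge-\rho\,\omega_A,\qquad\rho=\frac1m+\frac{C_0\tau}{q+\tau}.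
\end{equation}
\end{lemma}

\begin{proof}
Fix a smooth positive volume form $\nu_0=e^{\varphi_0}i^{p^2}dy\wedge d\bar y$, put $\Theta_0=\Theta(\nu_0)$, and choose $C_0\ge0$ with $\Theta_0\ge-C_0\omega_A$. Given $m$, the bundle $mK_Y+A$ is big by (A2), so for some $k\ge1$ there is a nonzero section $s$ of $k(mK_Y+A)$. Let $N=km$, and let $q=|s|^2$ for the metric induced by $\nu_0$ and $h_A$. Where $q>0$, we have $i\partial\bar\partial\log q=-N\Theta_0-k\omega_A$. Thus the singular volume form $q^{1/N}\nu_0$ has curvature $-\frac1m\omega_A$ off the divisor of $s$, and we smooth it: let $\nu=(q+\tau)^{1/N}\nu_0$. By \eqref{eq:reg}, where $q>0$,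
\[
\Theta(\nu)\ge\Theta_0-\frac{q}{q+\tau}\Big(\Theta_0+\frac1m\omega_A\Big)=\frac{\tau}{q+\tau}\,\Theta_0-\frac1m\,\frac{q}{q+\tau}\,\omega_A\ge-\rho\,\omega_A .
\]
Both ends are continuous on $Y$ and $\{q>0\}$ is dense, so \eqref{eq:weights} holds everywhere.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
The last assertion follows from \eqref{eq:key}, \eqref{eq:trQ} and \eqref{eq:Z}. In both situations $\theta\ge-C_1\omega$ by Lemma~\ref{lem:bochner}.

\emph{Situation} (S1). Let $\Omega=i^{p^2}\eta\wedge\bar\eta$. It is closed and vanishes off $M^*$, and by \eqref{eq:reorder} it has the form required in Proposition~\ref{prop:parts} with $f=|\lambda|^2=|\eta|^2$. The function $f$ is bounded, and (b) holds with equality for $\gamma=0$. So \eqref{eq:parts} is \eqref{eq:key}.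

\emph{Situation} (S2). Fix $m$ and $\tau$, take $q,\nu,\rho$ from Lemma~\ref{lem:weights}, and let $\Omega=\pi^*\nu$ on $M^\circ$. It is closed because $\nu$ has top degree on $Y$. Locally $\Omega=e^{\varphi\circ\pi}\,i^{p^2}\eta\wedge\bar\eta$, so $\Omega$ vanishes off $M^*$ and has the required form with $f=e^{\varphi\circ\pi}|\eta|^2$. Since $\varphi\circ\pi$ is killed by vectors in $F=\ker d\pi$, we have $|\partial_F\log f|^2=|\partial_F\log|\eta|^2|^2$. Also $i\partial\bar\partial\log f=\theta+\pi^*\Theta(\nu)\ge\theta-\gamma$ with $\gamma=(\rho\circ\pi)\,\pi^*\omega_A\ge0$, which is (b).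

We verify (a). Away from a neighborhood of $I$ the function $f$ is bounded. Near a point of $I$ write $\pi=[g_0:\dots:g_K]$ as in (A3), and $|g|^2=\sum|g_j|^2$. On a smaller neighborhood, off $I$,
\[
\pi^*\omega_A=i\partial\bar\partial\log|g|^2\le|g|^{-2}\sum_ji\,\partial g_j\wedge\overline{\partial g_j}\le C|g|^{-2}\omega .
\]
So the eigenvalues of $\pi^*\omega_A$ with respect to $\omega$ lie in $[0,C|g|^{-2}]$. On the compact manifold $Y$ we have $\nu=\psi\,\omega_A^p$ with $\psi$ positive and bounded, so $f\,dV=(\psi\circ\pi)(\pi^*\omega_A)^p\wedge\omega^{[n-p]}\le C|g|^{-2p}\,dV$. Choosing $j$ with $g_j\not\equiv0$, we get $\log^+f\le C+2p\,|\log|g_j||$. The function $\log|g_j|$ is locally in $L^3$: by the Weierstrass preparation theorem, in suitable coordinates $(z',z_n)$ near a zero, $g_j$ is a unit times $\prod_{l=1}^d(z_n-a_l(z'))$ with bounded roots $a_l(z')$, and the $L^3$ norm of $z_n\mapsto\log|z_n-a|$ on a fixed disc is bounded uniformly for bounded $a$. Finitely many such neighborhoods cover $I$, and (a) follows.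

Proposition~\ref{prop:parts} now bounds the left side of \eqref{eq:key}, which depends on neither $m$ nor $\tau$, by
\[
\int_{M^\circ}\Big(\frac1m+\frac{C_0\tau}{q\circ\pi+\tau}\Big)\,\pi^*\omega_A\wedge\omega^{[n-1]} .
\]
The number $a=\int_{M^\circ}\pi^*\omega_A\wedge\omega^{[n-1]}$ is finite: with $\mu$ and $\hat\pi$ as in (A3), it is the integral of the smooth form $\hat\pi^*\omega_A\wedge\mu^*\omega^{[n-1]}$ over an open subset of the compact manifold $\hat M$. Let $\tau\to0$ with $m$ fixed. Since $\pi$ is dominant, $\{q\circ\pi=0\}$ is a proper analytic subset of $M^\circ$, so $C_0\tau/(q\circ\pi+\tau)$ tends to zero almost everywhere and is bounded by $C_0$. By dominated convergence the left side of \eqref{eq:key} is at most $a/m$. Let $m\to\infty$.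
\end{proof}

\section{Positive integrals}\label{sec:positive}

It remains to produce situation (S1) or (S2) from the failure of projectivity or of rational connectedness. A holomorphic two-form need not be decomposable, but its top nonzero power is.

\begin{lemma}\label{lem:twoform}
If $M$ is not projective, situation \textup{(S1)} occurs with some even $p\ge2$.
\end{lemma}

\begin{proof}
By (A1) there is $0\ne\sigma\in H^0(M,\Omega^2)$. Let $r\ge1$ be maximal with $\eta=\sigma^r\not\equiv0$. At any point, $\sigma=\sum_{j=1}^{r'}\xi^{2j-1}\wedge\xi^{2j}$ with linearly independent covectors $\xi^1,\dots,\xi^{2r'}$, and $\sigma^l\ne0$ there exactly when $l\le r'$. Where $\eta\ne0$ we have $\sigma^r\ne0=\sigma^{r+1}$, so $r'=r$ and $\eta=r!\,\xi^1\wedge\dots\wedge\xi^{2r}$. This is (S1) with $p=2r$.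
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By \eqref{eq:monotone}, $\int_Ms_p\,dV>0$ for every $p\ge k$. By Proposition~\ref{prop:key}, neither (S1) nor (S2) occurs with $p\ge k$. The exclusion of (S1) is the first assertion of (a), and with Lemma~\ref{lem:twoform} it gives projectivity when $k\le2$. For (b), let $M\dashrightarrow Y$ be dominant with $p=\dim Y\ge k$. If $Y$ were not uniruled, $K_Y$ would be pseudoeffective by (A6), which is (S2). The base of the MRC fibration is not uniruled by (A5), so its dimension is at most $k-1$.

For sharpness let $1\le k\le n$, let $T$ be an abelian variety of dimension $k-1$ with a flat metric, and let $M=\mathbb P^{n-k+1}\times T$ carry the product of $\omega_{FS}$ and the flat metric. By (H3) and (H4), $H\ge0$, and $H(X)>0$ unless $X$ is tangent to $T$. A $k$-dimensional subspace $V$ is not tangent to $T$, so $H$ is positive on a nonempty open subset of its unit sphere; hence $s_k>0$ everywhere. A holomorphic map $\mathbb P^1\to T$ lifts to $\mathbb C^{k-1}$ and is constant, so every rational curve in $M$ lies in a fiber of the projection $M\to T$. By (A4) this projection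 is the MRC fibration, and its base has dimension $k-1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Apply Theorem~\ref{thm:C} with $k=1$, where $s_1=H_{\min}$. By (a), $M$ is projective. By (b), the base of its MRC fibration is a point, so $M$ is rationally connected by (A4).
\end{proof}

\section{The borderline case}\label{sec:borderline}

When $\int_MH_{\min}\,dV=0$, every inequality used above becomes an equality on $M^*$. This gives information in the directions of $Q$ only. To reach the directions of $F$ we need a lower bound for the mixed curvature between $Q$ and $F$, and to conclude we must extend a parallel splitting across $Z$. The next two lemmas do this.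

\begin{lemma}\label{lem:second}
Let $e,X\in T^{1,0}_xM$ be orthogonal unit vectors with $H(e)=H_{\min}(x)$. Then $R(X,\bar X,e,\bar e)\ge\frac12H_{\min}(x)$.
\end{lemma}

\begin{proof}
For $|\zeta|=1$ and real $t$ let $W=e+t\zeta X$. The polynomial $t\mapsto R(W,\bar W,W,\bar W)-H_{\min}(x)(1+t^2)^2$ is nonnegative and vanishes at $t=0$, so its $t^2$-coefficient is nonnegative. Of the six ways to place $X$ in two of the four slots of $R$, the four with one barred and one unbarred slot give $R(X,\bar X,e,\bar e)$ by the symmetries of $R$, and the other two are complex conjugate. Hence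
\[
4R(X,\bar X,e,\bar e)+2\operatorname{Re}\big(\zeta^2R(X,\bar e,X,\bar e)\big)-2H_{\min}(x)\ge0 .
\]
Averaging over $\zeta$ removes the middle term.
\end{proof}

\begin{lemma}\label{lem:extend}
Let $Z\subset M$ be as in \eqref{eq:Z}, and let $P$ be a parallel section of $\operatorname{End}(T^{1,0}M)$ over $M\setminus Z$. Then $P$ extends to a parallel section over $M$.
\end{lemma}

\begin{proof}
Since $M\setminus Z$ is dense, continuous local extensions are unique and glue. So let $U$ be a ball in a coordinate chart, fix $x\in U\setminus Z$, and let $\hat P(z)$, for $z\in U$, be the parallel transport of $P(x)$ along the segment $[x,z]$. It solves a linear ordinary differential equation whose coefficients depend smoothly on $z$, so $\hat P$ is smooth on $U$. The shadow $\Sigma=\{x+s(y-x):y\in Z\cap U,\ s\ge1\}$ is a countable union of smooth images of manifolds of real dimension at most $2n-1$, so it has measure zero. If $z\in U\setminus\Sigma$, the segment $[x,z]$ misses $Z$, so $P$ is parallel along it and $\hat P(z)=P(z)$. The complement of $\Sigma$ is dense, so $\hat P=P$ on $U\setminus Z$ by continuity. Then $D\hat P$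 vanishes on a dense set, hence on $U$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
The inequality is Theorem~\ref{thm:A}. If $H\ge0$ and $\tilde M=M'\times\mathbb C^p$ with $p\ge1$, vectors tangent to the flat factor have $H=0$ by (H3), so $H_{\min}\equiv0$ and equality holds.

Conversely, let $\int_MH_{\min}\,dV=0$. If $M$ is not projective we are in (S1) by Lemma~\ref{lem:twoform}. If $M$ is projective, it is not rationally connected, and by (A4)--(A6) we are in (S2) with $\pi$ the MRC fibration and $p=\dim Y\ge1$. Let $u=\log|\eta|^2$, defined locally on $M^*$. The function $\operatorname{tr}_Q\theta+|\partial_Fu|^2-\frac{p(p+1)}2H_{\min}$ is continuous on $M^*$, nonnegative by \eqref{eq:trQ}, and has nonpositive integral by \eqref{eq:key}. So it vanishes identically. By \eqref{eq:bochner} and Lemma~\ref{lem:average} it is the sum of three nonnegative terms: $\frac{p(p+1)}2$ times the mean of $H-H_{\min}$ over the unit sphere of $Q$, the sum $\sum_{j\le p}|(D_{e_j}\eta)^\perp|^2/|\eta|^2$, and $|\partial_Fu|^2$. Therefore, on $M^*$: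
\begin{enumerate}
\item[(i)] $H(e)=H_{\min}$ for every unit vector $e\in Q$;
\item[(ii)] $(D_X\eta)^\perp=0$ for $X\in Q$;
\item[(iii)] $Xu=0$ for $X\in F$.
\end{enumerate}

\emph{The case $p=n$.} By (i), $H_{\min}=H_{\max}$ on $M^*$, hence on $M$ by density. Since $n\ge2$, $H$ is constant by (H5), and the constant is zero because its integral vanishes. By (H1), $R=0$, so $\tilde M=\mathbb C^n$ with the flat metric and $M'$ is a point. From now on $p<n$.

\emph{Vanishing of $H_{\min}$.} The bundle $F$ is integrable: for holomorphic sections $X,W$ of $F$, Cartan's formulas give $\iota_{[X,W]}\eta=\mathcal L_X\iota_W\eta-\iota_W(d\iota_X\eta+\iota_Xd\eta)=0$, since $d\eta=0$. Its leaves are complex submanifolds. By (iii) and its conjugate, the real function $u$ is locally constant on each leaf, so $\theta(X,\bar X)=0$ for $X\in F$. For a unit vector $X\in F$, formula \eqref{eq:bochner}, (i) and Lemma~\ref{lem:second} applied to $e_1,\dots,e_p$ give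
\begin{equation}\label{eq:Fdir}
0=\theta(X,\bar X)\ge\frac p2\,H_{\min}+\frac{|(D_X\eta)^\perp|^2}{|\eta|^2}.
\end{equation}
So $H_{\min}\le0$ on $M^*$, hence on $M$, and since its integral vanishes, $H_{\min}\equiv0$. In particular $H\ge0$.

\emph{Parallel splitting.} Now \eqref{eq:Fdir} gives $(D_X\eta)^\perp=0$ for $X\in F$, and with (ii) and linearity, $D_X\eta\in\mathbb C\eta$ for all $X\in T^{1,0}M^*$. Also $D_{\bar X}\eta=0$, as $\eta$ is holomorphic. Thus $D_\xi\eta\in\mathbb C\eta$ for every complexified tangent vector $\xi$. If $W$ is a local section of $F$, then $0=D_\xi(\iota_W\eta)=\iota_{D_\xi W}\eta+\iota_WD_\xi\eta=\iota_{D_\xi W}\eta$, so $F$ is parallel; since $D$ preserves the metric, so is $Q=F^\perp$. The orthogonal projector $P$ onto $Q$ is therefore parallel over $M^*$. By Lemma~\ref{lem:extend} it extends to a parallel section over $M$, which by continuity is an orthogonal projector of rank $p$. We keep the names $Q$ and $F$ for its image and kernel.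

\emph{The flat factor.} The universal cover $\tilde M$ is complete and simply connected, so the de Rham decomposition theorem splits it holomorphically and isometrically as $M'\times M''$, with factors tangent to $F$ and $Q$. By (i), $H_{\min}\equiv0$ and continuity, $H=0$ on $Q$ everywhere. By (H3) and (H1), $M''$ is flat. It is complete and simply connected of dimension $p$, so $M''=\mathbb C^p$.

\emph{The projective case.} By (A4) and Sard's theorem applied to $M^0\to Y^0$, a general fiber $\Phi$ of this map is a compact connected rationally connected manifold contained in $M^\circ$, along which $d\pi$ has rank $p$. So $\Phi\subset M^*$ is a compact connected integral manifold of $F$ of dimension $n-p$; it is open and closed in the leaf containing it, hence is a leaf of $F$. Choose a point of $\tilde M$ over $\Phi$. The leaf $M'\times\{c\}$ through it maps to $\Phi$ by a holomorphic local isometry. A local isometry from a complete manifold to a connected one of the same dimension is a covering, and $\Phi$ is simply connected by (A7). Hence $M'\cong\Phi$.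
\end{proof}

\begin{remark}
The conditions ``$M$ is projective and rationally connected'' and ``$\tilde M=M'\times\mathbb C^p$ with $p\ge1$'' exclude each other: by (A7) a rationally connected manifold is its own universal cover, which is compact.
\end{remark}

\section{Blowing up a point}\label{sec:blowup}

Let $n\ge2$, let $N$ be a compact K\"ahler manifold of dimension $n$, and let $\mu:M=\operatorname{Bl}_xN\to N$ be the blow-up of a point, with exceptional divisor $E\cong\mathbb P^{n-1}$. Recall that over a coordinate ball centered at $x$, $M$ is the submanifold $\{(z,L):z\in L\}$ of the product of the ball with the space $\mathbb P^{n-1}$ of lines $L\subset\mathbb C^n$; that $K_M=\mu^*K_N+(n-1)E$; and that $E\cdot\ell=-1$ for a projective line $\ell\subset E$. Since $\mu$ contracts $\ell$,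
\begin{equation}\label{eq:notnef}
K_M\cdot\ell=-(n-1)<0 ,
\end{equation}
so $K_M$ is never nef. If $N$ is projective, so is $M$.

We give $E$ the metric $t^2\omega_{FS}$ with $t$ small. Then $\ell$ has area $2\pi t^2$ and curvature $2/t^2$, in accordance with \eqref{eq:GB}. In $M$, curvature of order $t^{-2}$ is needed only in a neighborhood of $E$ of volume of order $t^{2n}$, which contributes $O(t^{2n-2})$ to the integral. The proof makes this precise and controls the region between the scale $t$ and the scale $1$.

\begin{proposition}\label{prop:blowup}
Let $n\ge2$, let $(N,\omega_N)$ be a compact K\"ahler manifold of dimension $n$, and let $M=\operatorname{Bl}_xN$. There are K\"ahler metrics $\omega_t$, $0<t\le t_0$, on $M$ with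
\[
\limsup_{t\to0}\int_MH_{\max}(\omega_t)\,\omega_t^n\ \le\ \int_NH_{\max}(\omega_N)\,\omega_N^n .
\]
\end{proposition}

\begin{proof}
\emph{The metrics.} Let $z$ be holomorphic coordinates centered at $x$ on a neighborhood of $\{|z|\le1\}$. Put $s=|z|$, $\omega_0=i\partial\bar\partial|z|^2$ and $B_r=\mu^{-1}\{|z|<r\}$, and fix $0<c_1\le1\le c_2$ with $c_1\omega_0\le\omega_N\le c_2\omega_0$ on $\{|z|\le1\}$. Let $\zeta$ be a smooth function of $s$, equal to $1$ for $s\le\frac12$ and to $0$ for $s\ge\frac34$. On $M\setminus E$ put
\[
\omega_t=\mu^*\omega_N+t^2\,i\partial\bar\partial\big(\zeta\log|z|^2\big).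
\]
On $B_{1/2}\setminus E$ the form $i\partial\bar\partial\log|z|^2$ is the pullback of $\omega_{FS}$ under the projection $B_{1/2}\to\mathbb P^{n-1}$; we denote it by $\omega_{FS}$ again. So $\omega_t$ extends to a smooth closed form on $M$, and on $B_{1/2}\subset\{|z|<\frac12\}\times\mathbb P^{n-1}$ it is the restriction of the product K\"ahler metric $\omega_N\oplus t^2\omega_{FS}$, hence positive. On the compact set $M\setminus B_{1/2}$ it differs from $\omega_N$ by $t^2$ times a fixed smooth form, so it is positive for $t\le t_0$, with some $t_0\le1$.

\emph{Curvature.} Let $\Lambda\ge0$ be an upper bound for $H(\omega_N)$. Let $0\ne X=(u,w)$ be tangent to $B_{1/2}$, with components $u,w$ in the two factors. By (H2), (H3) and (H4),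
\[
H_{\omega_t}(X)\le\frac{\Lambda|u|_N^4+2t^2|w|_{FS}^4}{(|u|_N^2+t^2|w|_{FS}^2)^2}\le\Lambda+\frac{2t^2|w|_{FS}^4}{(|u|_N^2+t^2|w|_{FS}^2)^2}.
\]
Off $E$ the vector $w$ is determined by $u$, and
\begin{equation}\label{eq:FS}
|w|^2_{FS}=\omega_{FS}(u,\bar u)=\frac{|u|^2_{\omega_0}}{s^2}-\frac{|\langle u,z\rangle_{\omega_0}|^2}{s^4}\le\frac{|u|^2_{\omega_0}}{s^2}\le\frac{|u|_N^2}{c_1s^2}.
\end{equation}
So $|u|_N^2+t^2|w|_{FS}^2\ge(c_1s^2+t^2)|w|_{FS}^2\ge c_1(s^2+t^2)|w|^2_{FS}$, and
\begin{equation}\label{eq:Hmax}
H_{\max}(\omega_t)\le\Lambda+h_t\quad\text{on }B_{1/2}\setminus E,\qquad h_t=\frac{2t^2}{c_1^2(s^2+t^2)^2}.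
\end{equation}

\emph{Volume.} By \eqref{eq:FS} the eigenvalues of $\omega_{FS}$ with respect to $\omega_0$ are $0$, in the direction $z$, and $s^{-2}$ with multiplicity $n-1$. From $0<\omega_t\le c_2\omega_0+t^2\omega_{FS}$ we get $\omega_t^n\le c_2(c_2+t^2/s^2)^{n-1}\omega_0^n\le c_2^n\,s^{-(2n-2)}(s^2+t^2)^{n-1}\omega_0^n$. In polar coordinates $\omega_0^n$ is a constant times $s^{2n-1}ds$ times the measure of the unit sphere, and $E$ has measure zero. Hence, for $r\le\frac12$,
\begin{equation}\label{eq:vol}
\int_{B_r}\omega_t^n\le C\int_0^r(s^2+t^2)^{n-1}s\,ds\le C(r^2+t^2)^n ,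
\end{equation}
and for every $q\ge1$, with the substitution $y=s^2+t^2$,
\begin{equation}\label{eq:Lq}
\int_{B_{1/2}}h_t^q\,\omega_t^n\le Ct^{2q}\int_{t^2}^{t^2+1/4}y^{\,n-1-2q}\,dy=
\begin{cases}O(t^{2q}), & 2q<n,\\ O(t^{2q}\log\frac1t), & 2q=n,\\ O(t^{2(n-q)}), & 2q>n.\end{cases}
\end{equation}
This tends to zero as $t\to0$ when $q<n$, in particular for $q=1$; here $n\ge2$ is used.

\emph{Conclusion.} Fix $r\le\frac12$. On the compact set $M\setminus B_r$, identified with $N\setminus\{|z|<r\}$, the difference $\omega_t-\omega_N$ is $t^2$ times a fixed smooth form, so $H_{\max}(\omega_t)\to H_{\max}(\omega_N)$ and $\omega_t^n\to\omega_N^n$ uniformly. With \eqref{eq:Hmax}, \eqref{eq:vol} and \eqref{eq:Lq} for $q=1$,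
\[
\limsup_{t\to0}\int_MH_{\max}(\omega_t)\,\omega_t^n\le\int_{N\setminus\{|z|<r\}}H_{\max}(\omega_N)\,\omega_N^n+C\Lambda r^{2n},
\]
with $C$ independent of $r$. Let $r\to0$.
\end{proof}

So for $n\ge2$ the class of compact K\"ahler $n$-folds that admit a metric with $\int H_{\max}\,\omega^n<0$ is closed under blowing up points, and by \eqref{eq:notnef} no such blow-up has nef canonical bundle. It remains to exhibit one projective member of the class.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $N=C_1\times\dots\times C_n$, where the $C_i$ are compact curves of genus at least $2$, each with the metric induced by $2i\,dz\wedge d\bar z/(1-|z|^2)^2$ on the unit disc. For $g=2/(1-|z|^2)^2$ we have $\partial_z\partial_{\bar z}\log g=g$, so $H=-1$ on each factor. Let $X$ be a unit vector on $N$ and $a_i\ge0$ the squared norms of its components, $\sum a_i=1$. By (H3) and the Cauchy--Schwarz inequality, $H(X)=-\sum a_i^2\le-\frac1n$, with equality when all $a_i=\frac1n$. So $H_{\max}(\omega_N)\equiv-\frac1n$. By Proposition~\ref{prop:blowup}, the projective manifold $M=\operatorname{Bl}_xN$ satisfies $\int_MH_{\max}(\omega_t)\,\omega_t^n<0$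 for small $t$, and $K_M$ is not nef by \eqref{eq:notnef}.
\end{proof}

\begin{remark}
Adding to $\int_MH_{\max}\,\omega^n<0$ the assumption that the positive part $H_{\max}^+$ is arbitrarily small in $L^q$, for a given $q\in[1,n)$, still does not force $K_M$ to be nef. In the example just constructed we may take $\Lambda=0$, so $H^+_{\max}(\omega_t)\le h_t$ on $B_{1/2}\setminus E$ by \eqref{eq:Hmax}. On $M\setminus B_{1/2}$, $H_{\max}(\omega_t)\to-\frac1n$ uniformly, so $H_{\max}^+(\omega_t)=0$ there for small $t$. By \eqref{eq:Lq}, $\int_M(H_{\max}^+)^q\,\omega_t^n\to0$. This smallness does not come from shrinking the metric: by \eqref{eq:vol} and the uniform convergence outside each $B_r$, the volumes $\int_M\omega_t^n$ converge to $\int_N\omega_N^n$. At the exponent $q=n$, for which $\int_M(H_{\max}^+)^q\,\omega^n$ is invariant under scaling $\omega$, the right side of \eqref{eq:Lq} no longer tends to zero.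
\end{remark}

\begin{thebibliography}{9}

\bibitem{BDPP}
Boucksom, Demailly, P\u{a}un and Peternell, J. Algebraic Geom. 22 (2013).

\bibitem{FWYY}
Jiaxuan Fan, Mingwei Wang, Xiaokui Yang and Shing-Tung Yau, \emph{Existence of Hermitian metrics with prescribed Hermitian-Yang-Mills tensors II}, arXiv:2604.02679 (2026).

\bibitem{GHS}
Graber, Harris and Starr, J. Amer. Math. Soc. 16 (2003).

\bibitem{KN}
Kobayashi and Nomizu, Volume II.

\end{thebibliography}
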